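\title{A lower bound for the distance between degree classes in $W^{N/p,p}(\mathbb S^N;\mathbb S^N)$}

\begin{abstract}
Let $N\ge1$ and $1\le p<\infty$. Maps in $W^{N/p,p}(\mathbb S^N;\mathbb S^N)$ have a degree; let $\mathcal E_d$ be the class of maps of degree $d$. The Hausdorff distance between $\mathcal E_{d_1}$ and $\mathcal E_{d_2}$, measured in the $W^{N/p,p}$ seminorm, is known to be at most $C|d_1-d_2|^{1/p}$. We prove the matching lower bound, in a one-sided form: every class $\mathcal E_{d_1}$ contains a smooth map $f$ such that $|f-g|_{W^{N/p,p}}\ge C'|\deg g-d_1|^{1/p}$ for all $g$, with $C'>0$ depending only on $N$ and $p$. The map $f$ has gradient of order $1/\delta$ and takes every ball of radius $\delta$ onto the whole sphere.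
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Throughout, $N\ge1$ is an integer, $1\le p<\infty$ and $s=N/p$. On $\mathbb S^N\subset\mathbb R^{N+1}$ we use the chordal distance $|x-y|$, the balls $B_t(x)=\{y\in\mathbb S^N:|x-y|<t\}$ and the surface measure $|A|$. Thus $|B_t(x)|\le Ct^N$ for all $t>0$, and $|B_t(x)|\ge ct^N$ for $0<t\le2$. We write $\Pi(z)=z/|z|$ for $z\ne0$. The letters $C,c$ denote positive constants that depend only on $N$ and $p$ unless we say otherwise.

\subsection*{The spaces}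
Write $s=k+\sigma$ with $k\ge0$ an integer and $0\le\sigma<1$. For $u:\mathbb S^N\to\mathbb R^{N+1}$ the seminorm is $|u|_{W^{s,p}}=\|D^ku\|_{L^p}$ if $\sigma=0$, and
\[
|u|_{W^{s,p}}^p=\int_{\mathbb S^N}\int_{\mathbb S^N}\frac{|D^ku(x)-D^ku(y)|^p}{|x-y|^{N+\sigma p}}\,dx\,dy\qquad\text{if }0<\sigma<1 .
\]
Here $D^0u=u$ and $D^1u=\nabla u$ is the tangential gradient. For $k\ge2$ there are two natural meanings of $D^ku$, each of which makes $D^ku(x)$ a $k$-linear map on $\mathbb R^{N+1}$, so that values at different points can be subtracted: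
\begin{itemize}
\item[(a)] $D^ku=D^kU|_{\mathbb S^N}$, where $U(x)=u(x/|x|)$ is the homogeneous extension;
\item[(b)] $D^ku(x)$ is the covariant derivative $\nabla^ku(x)$, extended from $T_x\mathbb S^N$ to $\mathbb R^{N+1}$ so that it vanishes when the normal vector $x$ is inserted in any slot.
\end{itemize}
The two agree for $k=1$. Everything below holds for either convention, and the choice is visible only in Section~\ref{sec:end}. The full norm is $\|u\|_{W^{s,p}}=\sum_{j\le k}\|D^ju\|_{L^p}+|u|_{W^{s,p}}$, and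
\[
W^{s,p}(\mathbb S^N;\mathbb S^N)=\{f\in W^{s,p}(\mathbb S^N;\mathbb R^{N+1}):|f|=1\text{ a.e.}\}.
\]
When $p>N$ we have $k=0$ and $N+\sigma p=2N$, so that
\begin{equation}\label{eq:m}
|u|_{W^{N/p,p}}^p=\iint|u(y)-u(z)|^p\,dm,\qquad dm=\frac{dy\,dz}{|y-z|^{2N}} .
\end{equation}
The measure $m$ on $\mathbb S^N\times\mathbb S^N$ does not depend on $p$.

\subsection*{The degree}
The degree of a continuous map $u:\mathbb S^N\to\mathbb S^N$ is an integer invariant under homotopy. For smooth $u$ it is the number of preimages of a regular value, counted with the sign of the Jacobian, and it equals $|\mathbb S^N|^{-1}\int_{\mathbb S^N}u^*\omega$, where $\omega$ is the volume form. Maps in $W^{N/p,p}$ need not be continuous, and the degree is extended to them by averaging. For $g\in L^1(\mathbb S^N;\mathbb R^{N+1})$ let $\bar g_t(x)$ be the mean of $g$ over $B_t(x)$ and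
\[
\eta_g(t)=\sup_{x\in\mathbb S^N}\frac1{|B_t(x)|}\int_{B_t(x)}|g(y)-\bar g_t(x)|\,dy .
\]
The function $g$ has \emph{vanishing mean oscillation}, $g\in\mathrm{VMO}$, if $\eta_g(t)\to0$ as $t\to0$. If moreover $|g|=1$ a.e., then $|\bar g_t(x)|\ge1-\eta_g(t)$, so $\bar g_t$ has no zero for small $t$. Since $\bar g_t(x)$ is continuous in $(x,t)$, the degree of $\Pi\bar g_t$ is the same for all small $t$. This integer is the Brezis--Nirenberg degree $\deg g$. For continuous $g$ it is the usual degree, because then $\bar g_t\to g$ uniformly.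

Maps in $W^{N/p,p}(\mathbb S^N;\mathbb S^N)$ lie in $\mathrm{VMO}$. For $p>N$, Jensen's inequality and the bound $|B_t(x)|^{-2}\le C|y-z|^{-2N}$ for $y,z\in B_t(x)$, $t\le2$, give
\[
\eta_g(t)^p\le\sup_x\frac1{|B_t(x)|^2}\iint_{B_t(x)^2}|g(y)-g(z)|^p\,dy\,dz\le C\iint_{|y-z|<2t}|g(y)-g(z)|^p\,dm,
\]
and the right side tends to $0$ by dominated convergence. For $N\ge2$ and $p\le N$, a bounded function in $W^{N/p,p}$ lies in $W^{N/q,q}$ with $q=N+1$ (Lemma~\ref{lem:GN}), which reduces the claim to the previous case. For $N=p=1$ the maps are absolutely continuous. The degree is continuous with respect to the $W^{N/p,p}$ seminorm; we shall not need this fact.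

\subsection*{Distances between classes}
For $d\in\mathbb Z$ let $\mathcal E_d=\{f\in W^{N/p,p}(\mathbb S^N;\mathbb S^N):\deg f=d\}$. Define
\[
\operatorname{Dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})=\sup_{f\in\mathcal E_{d_1}}\ \inf_{g\in\mathcal E_{d_2}}|f-g|_{W^{N/p,p}},
\]
which is the cost of changing the degree from $d_1$ to $d_2$ when the starting map is the least favorable one, and the Hausdorff distance
\[
H\text{-}\operatorname{dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})=\max\bigl\{\operatorname{Dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2}),\operatorname{Dist}_{W^{N/p,p}}(\mathcal E_{d_2},\mathcal E_{d_1})\bigr\}.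
\]
It is known that there is a constant $C_{p,N}$ with
\[
H\text{-}\operatorname{dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})\le C_{p,N}|d_1-d_2|^{1/p}\qquad\text{for all }d_1,d_2\in\mathbb Z .
\]
The problem, posed by Brezis, Mironescu and Shafrir \cite{BMS}, is whether the reverse inequality holds: is there, for every $N\ge1$ and $1\le p<\infty$, a constant $C'_{p,N}>0$ such that $H\text{-}\operatorname{dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})\ge C'_{p,N}|d_1-d_2|^{1/p}$ for all $d_1,d_2\in\mathbb Z$? The answer is yes, and a single map $f\in\mathcal E_{d_1}$ serves for all $d_2$ at once.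

\begin{theorem}\label{thm:main}
For all $N\ge1$ and $1\le p<\infty$ there is $C'=C'_{p,N}>0$ such that for every $d_1\in\mathbb Z$ there is a smooth $f\in\mathcal E_{d_1}$ with
\[
|f-g|_{W^{N/p,p}}\ge C'\,|\deg g-d_1|^{1/p}\qquad\text{for all }g\in W^{N/p,p}(\mathbb S^N;\mathbb S^N).
\]
Consequently, for all $d_1,d_2\in\mathbb Z$,
\[
H\text{-}\operatorname{dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})\ge\operatorname{Dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})\ge C'|d_1-d_2|^{1/p}.
\]
\end{theorem}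

Section~\ref{sec:tests} explains the exponent $1/p$ and shows what a good choice of $f$ must prevent. The map $f$ is built in Section~\ref{sec:f}. Section~\ref{sec:circle} proves the theorem for $N=p=1$, where the method needs no machinery. Section~\ref{sec:key} contains the main estimate, which settles $p>N$, and Section~\ref{sec:end} reduces the remaining cases to it by interpolation.

\section{Two test cases}\label{sec:tests}

\subsection*{Starting from a constant}
Let $p=N$, so that the seminorm is $\|\nabla u\|_{L^N}$, and let $f$ be constant. For smooth $g$ the Jacobian is at most $|\nabla g|^N$, hence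
\[
|\mathbb S^N|\,|\deg g|=\Bigl|\int_{\mathbb S^N}g^*\omega\Bigr|\le\int_{\mathbb S^N}|\nabla g|^N=|f-g|_{W^{1,N}}^N .
\]
The exponent is the right one. In $\mathbb R^N$ a change of variables gives $|u(\cdot/\varepsilon)|_{W^{s,p}}^p=\varepsilon^{N-sp}|u|_{W^{s,p}}^p$, so the seminorm is invariant under scaling exactly when $sp=N$. A ``bubble'', that is, a map of degree $\pm1$ that is constant outside a small ball, therefore has an energy $\int|\nabla\cdot|^N$ bounded independently of the size of the ball, and $|d|$ disjoint bubbles produce degree $d$ with energy at most $C|d|$. One guesses that, for every $p$, each unit of degree costs a fixed amount of the $p$-th power of the seminorm, which is the rate $|d_1-d_2|^{1/p}$.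

When $d_1\ne0$ no constant map is available, and $|f-g|\ge|g|-|f|$ says nothing when the two seminorms are of comparable size. The difficulty is real: two maps of different degrees can be arbitrarily close.

\begin{example}\label{ex:mercator}
Let $N=p=2$. Parametrize $\mathbb S^2$ minus the poles by $x=(\xi/\cosh\tau,\tanh\tau)$ with $\xi\in\mathbb S^1$, $\tau\in\mathbb R$. The metric is $(\cosh\tau)^{-2}(d\tau^2+d\xi^2)$, so a function $\phi(\tau)$ has $\int_{\mathbb S^2}|\nabla\phi|^2=2\pi\int_{\mathbb R}|\phi'|^2\,d\tau$. Fix a smooth $\vartheta:\mathbb R\to[0,\pi]$ with $\vartheta=\pi$ on $(-\infty,-1]$ and $\vartheta=0$ on $[1,\infty)$, and for $L\ge1$ put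
\[
f_L(x)=\bigl(\xi\sin\vartheta(\tau/L),\ \cos\vartheta(\tau/L)\bigr),\qquad g_L(x)=\bigl(\xi\sin\vartheta(\tau/L),\ -\cos\vartheta(\tau/L)\bigr).
\]
Both maps are smooth, being constant near the poles. Interpolating linearly between $\vartheta(\tau/L)$ and the polar angle $\arccos\tanh\tau$ of $x$ gives a homotopy from $f_L$ to the identity, so $\deg f_L=1$; and $g_L$ is $f_L$ followed by a reflection, so $\deg g_L=-1$. On the other hand $f_L-g_L=(0,0,2\cos\vartheta(\tau/L))$, and
\[
|f_L-g_L|_{W^{1,2}}^2=\frac{8\pi}{L}\int_{\mathbb R}|(\cos\vartheta)'|^2\,d\tau\longrightarrow0\qquad(L\to\infty).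
\]
\end{example}

So the inequality of Theorem~\ref{thm:main} is false for a general $f\in\mathcal E_{d_1}$, and the supremum in the definition of $\operatorname{Dist}$ has to be used. The example also shows what to avoid. The difference $h=g_L-f_L$ has size $2$ near the poles, yet it varies so slowly across scales that the seminorm hardly sees it. Now for unit vectors $f$ and $g=f+h$, expanding $|f+h|^2=1$ gives
\begin{equation}\label{eq:hemi}
f\cdot h=-\tfrac12|h|^2\le0 .
\end{equation}
Hence, if $h$ is close to a nonzero constant $h_0$ on some region, then on that region $f$ is confined, up to a small error, to the hemisphere $\{w:w\cdot h_0\le0\}$. The map $f_L$ tolerates this: on each band $\{a<\tau<a+1\}$ its third component moves by at most $C/L$. A map $f$ that takes every ball of radius $\delta$ \emph{onto} $\mathbb S^N$ does not tolerate it. For such $f$, wherever $h$ is large it must oscillate by a fixed amount within distance $\delta$, and this oscillation is what the seminorm measures. To turn this into a bound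 on the degree we also need $f$ to carry a bounded amount of degree in each such ball, which is ensured by a gradient of order $1/\delta$.

\section{Maps that cover the sphere at the scale of their gradient}\label{sec:f}

Let $K\ge1$ and $0<\delta\le1$. We consider smooth maps $f:\mathbb S^N\to\mathbb S^N$ such that
\begin{gather}
|f(y)-f(z)|\le\frac K\delta\,|y-z|\qquad\text{for all }y,z\in\mathbb S^N,\label{eq:lip}\\
f(B_\delta(x))=\mathbb S^N\qquad\text{for all }x\in\mathbb S^N.\label{eq:onto}
\end{gather}
On the circle, $f(z)=z^n$ with $|n|\ge4$ is such a map with $\delta=4/|n|$ and $K=4$, because $B_\delta(x)$ is an arc of length at least $2\delta>2\pi/|n|$. What matters for Theorem~\ref{thm:main} is that $K$ can be chosen independently of the degree; $\delta$ is allowed to depend on it, and no estimate below will depend on $\delta$.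

\begin{lemma}\label{lem:f}
There is $K=K(N)\ge1$ such that for every $d\in\mathbb Z$ and all sufficiently small $\delta\in(0,1]$, depending on $d$, there is $f\in C^\infty(\mathbb S^N;\mathbb S^N)$ with $\deg f=d$ that satisfies \eqref{eq:lip} and \eqref{eq:onto}.
\end{lemma}

\begin{proof}
We fill the sphere with surjective bubbles of size $\delta$. Only $|d|$ of them may contribute to the degree, so we also need a surjective bubble of degree $0$.

\emph{Bubbles.} Let $e=(0,\dots,0,-1)$. Fix a smooth $\theta:[0,\infty)\to[0,\pi]$ with $\theta(r)=r$ near $0$, $\theta'>0$ on $[0,1)$ and $\theta=\pi$ on $[1,\infty)$. The map $b(y)=\bigl(\sin\theta(|y|)\,y/|y|,\cos\theta(|y|)\bigr)$ is smooth on $\mathbb R^N$, equals $e$ for $|y|\ge1$, and is a diffeomorphism of the open unit ball onto $\mathbb S^N\setminus\{e\}$. Of the two maps $b$ and $b\circ\rho$, where $\rho$ is a reflection of $\mathbb R^N$, one preserves orientation and the other reverses it; call them $b_1$ and $b_{-1}$. For a unit vector $v\in\mathbb R^N$ let $b_0(y)=b_{\pm1}(4y\mp2v)$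 for $|y\mp v/2|\le\frac14$, and $b_0=e$ elsewhere. Each $b_\sigma$, $\sigma\in\{1,-1,0\}$, is smooth, surjective and equal to $e$ for $|y|\ge1$; every $w\ne e$ is a regular value whose preimages, counted with sign, add up to $\sigma$.

\emph{Centers.} Let $x_1,\dots,x_M$ be a maximal set of points with $|x_i-x_j|\ge\delta/2$ for $i\ne j$. The balls $B_{\delta/4}(x_i)$ are disjoint. By maximality the balls $B_{\delta/2}(x_i)$ cover $\mathbb S^N$, so $M\ge c\,\delta^{-N}$, and $M\ge|d|$ for small $\delta$. Choose $\sigma_i=\operatorname{sgn}d$ for $|d|$ indices $i$ and $\sigma_i=0$ for the others.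

\emph{The map.} Let $P_i(x)=x-(x\cdot x_i)x_i$ be the orthogonal projection onto $T_{x_i}\mathbb S^N$. It is a diffeomorphism of the open hemisphere centered at $x_i$ onto the unit ball of $T_{x_i}\mathbb S^N$, and we identify $T_{x_i}\mathbb S^N$ with $\mathbb R^N$ by an isometry for which it preserves orientation. With $r=|x-x_i|$ we have $x\cdot x_i=1-r^2/2$, so $|P_i(x)|^2=r^2-r^4/4\ge r^2/2$ on the hemisphere, where $r^2<2$. Therefore the part $A_i$ of the hemisphere where $|P_i|\le\delta/8$ satisfies $r\le\sqrt2\,\delta/8<\delta/4$: it is a compact subset of $B_{\delta/4}(x_i)$. Put $f=b_{\sigma_i}(8P_i/\delta)$ on $B_{\delta/4}(x_i)$ and $f=e$ elsewhere. Then $f=e$ outside $\bigcup_iA_i$, so $f$ is smooth. Since $8P_i/\delta$ maps $A_i$ onto the closed unit ball, $f(A_i)=\mathbb S^N$, and counting preimages of a point $w\ne e$ gives $\deg f=\sum_i\sigma_i=d$.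

The projection $P_i$ has norm $1$, so $|\nabla f|\le C/\delta$ with $C=C(N)$. As the geodesic distance is at most $\frac\pi2$ times the chordal distance, \eqref{eq:lip} holds with $K=K(N)$. Finally, each $x$ has $|x-x_i|<\delta/2$ for some $i$, and then $B_\delta(x)\supset B_{\delta/4}(x_i)\supset A_i$, which gives \eqref{eq:onto}.
\end{proof}

\section{The circle with $p=1$}\label{sec:circle}

Let $N=p=1$. Maps in $W^{1,1}(\mathbb S^1;\mathbb S^1)$ are absolutely continuous, we view them as complex valued, and the seminorm is $\|u'\|_{L^1}$, the derivative being taken in arclength. We use three standard facts about continuous maps of the circle, all read off from a lifting: $\deg(g\bar f)=\deg g-\deg f$, $\deg(\chi\circ w)=\deg\chi\cdot\deg w$, and $|\deg v|\le\frac1{2\pi}\int|v'|$ for absolutely continuous $v$.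

\begin{proposition}\label{prop:circle}
Let $f\in C^\infty(\mathbb S^1;\mathbb S^1)$ satisfy \eqref{eq:lip} and \eqref{eq:onto}. For every $g\in W^{1,1}(\mathbb S^1;\mathbb S^1)$, with $h=g-f$,
\[
|\deg g-\deg f|\le\frac{3(1+2\pi K)}{4\pi}\,\|h'\|_{L^1}.
\]
\end{proposition}

\begin{proof}
Let $w=g\bar f$. The naive bound $|\deg w|\le\frac1{2\pi}\int|w'|$ involves $\int|f'|$, which is not controlled. We first confine the integral to the set $A=\{x:|h(x)|\ge1\}$, and then show that $A$ is small enough to absorb $|f'|\le K/\delta$.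

\emph{The degree is carried by $A$.} Let $\chi:\mathbb S^1\to\mathbb S^1$ collapse the arc $\{|z-1|\le1\}$ to the point $1$: $\chi(e^{i\alpha})=1$ for $|\alpha|\le\pi/3$, and $\chi(e^{i\alpha})=e^{\frac{3i}2(\alpha-\pi/3)}$ for $\pi/3\le\alpha\le5\pi/3$. It has degree $1$ and Lipschitz constant $\frac32$ in arclength, so $\chi\circ w$ is absolutely continuous with $|(\chi\circ w)'|\le\frac32|w'|$ a.e. Since $|w-1|=|h|$, we have $\chi\circ w=1$ on the open set $\mathbb S^1\setminus A$. Using $|w'|\le|g'|+|f'|\le|h'|+2|f'|$ and \eqref{eq:lip},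
\begin{equation}\label{eq:circle1}
|\deg g-\deg f|=|\deg(\chi\circ w)|\le\frac1{2\pi}\cdot\frac32\int_A|w'|\le\frac3{4\pi}\Bigl(\|h'\|_{L^1}+\frac{2K}\delta|A|\Bigr).
\end{equation}

\emph{Near each point of $A$, $h$ oscillates.} Let $x\in A$ and $e=h(x)/|h(x)|$. By \eqref{eq:onto} there is $x'\in B_\delta(x)$ with $f(x')=e$. By \eqref{eq:hemi} at $x'$,
\[
0\ge e\cdot h(x')=|h(x)|+e\cdot(h(x')-h(x)),
\]
so $|h(x')-h(x)|\ge1$. As $B_\delta(x)$ is an arc containing $x$ and $x'$, we get $\int_{B_\delta(x)}|h'|\ge1$. Integrate over $x\in A$ and exchange the integrals. The arc $B_\delta(y)$ has length $4\arcsin(\delta/2)\le\pi\delta$, so $|A|\le\pi\delta\|h'\|_{L^1}$. In \eqref{eq:circle1} the factors $\delta$ cancel, and the claim follows.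
\end{proof}

\begin{remark}
For $N=p=1$ there is a shortcut, valid for all $f,g\in W^{1,1}(\mathbb S^1;\mathbb S^1)$. Let $\psi:[0,2\pi]\to\mathbb R$ be a continuous lifting of $g\bar f$, so $\psi(2\pi)-\psi(0)=2\pi n$ with $n=\deg g-\deg f$, and $|h|=2|\sin(\psi/2)|$. By the intermediate value theorem $\psi$ meets, in order, the points of any partition of the interval between $\psi(0)$ and $\psi(2\pi)$. Hence the variation of $|h|$ is at least that of $2|\sin(\cdot/2)|$ on an interval of length $2\pi|n|$, and $\|h'\|_{L^1}\ge4|n|$. This argument uses that $\|h'\|_{L^1}$ controls $h(x)-h(y)$ for distant points, which has no analogue in $W^{1,2}(\mathbb S^2)$ by Example~\ref{ex:mercator}. The proof of Proposition~\ref{prop:circle} compares $h$ only at points within distance $\delta$, and it is this proof that generalizes.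
\end{remark}

\section{The main estimate}\label{sec:key}

In general there is no product $g\bar f$, and for $p>N$ the seminorm contains no derivative with which to bound a Jacobian. The estimate below replaces $\|h'\|_{L^1}$ by the $m$-measure of the pairs of points at which $h$ differs by a fixed amount. It involves no exponent $p$.

\begin{proposition}\label{prop:key}
Let $K\ge1$, $0<\delta\le1$, and let $f\in C^\infty(\mathbb S^N;\mathbb S^N)$ satisfy \eqref{eq:lip} and \eqref{eq:onto}. Let $g\in\mathrm{VMO}$ with $|g|=1$ a.e., and set $h=g-f$ and $P=\{(y,z):|h(y)-h(z)|\ge\frac18\}$. Then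
\[
|\deg g-\deg f|\le C\,m(P)=C\iint_P\frac{dy\,dz}{|y-z|^{2N}},
\]
where $C$ depends only on $N$ and $K$.
\end{proposition}

In this section constants depend only on $N$ and $K$. The plan is to join $g$ to $f$ by a homotopy with values in the closed unit ball of $\mathbb R^{N+1}$. The degree can change only where the homotopy passes near $0$, by an amount bounded by its Jacobian there; this plays the role of \eqref{eq:circle1}. We then show that the homotopy passes near $0$ only where $h$ oscillates.

\subsection*{Change of degree along a homotopy}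
Fix $\zeta\in C_c^\infty([0,1))$ with $0\le\zeta\le1$ and $\zeta=1$ on $[0,\frac12]$. The map $\Phi(y)=(1-\zeta(2|y|))\,y/|y|$ is smooth on $\mathbb R^{N+1}$ and equals $\Pi$ on $\{|y|\ge\frac12\}$. Extend the volume form of $\mathbb S^N$ to $\mathbb R^{N+1}$ by
\[
\omega=\sum_{i=1}^{N+1}(-1)^{i-1}y_i\,dy_1\wedge\dots\wedge\widehat{dy_i}\wedge\dots\wedge dy_{N+1},\qquad d\omega=(N+1)\,dy_1\wedge\dots\wedge dy_{N+1}.
\]
For smooth $u:\mathbb S^N\to\mathbb R^{N+1}$ let
\[
\mathcal D(u)=\frac1{|\mathbb S^N|}\int_{\mathbb S^N}(\Phi\circ u)^*\omega .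
\]
This real number is defined even if $u$ vanishes, and $\mathcal D(u)=\deg\Pi u$ when $|u|\ge\frac12$ everywhere.

\begin{lemma}\label{lem:stokes}
Let $H:\mathbb S^N\times[a,b]\to\mathbb R^{N+1}$ be smooth with $|H|\le1$. Then
\[
|\mathcal D(H(\cdot,b))-\mathcal D(H(\cdot,a))|\le C\iint_{\{|H|<1/2\}}|\nabla_xH|^N|\partial_tH|\,dx\,dt .
\]
\end{lemma}

\begin{proof}
By Stokes' theorem the left side equals $(N+1)|\mathbb S^N|^{-1}\bigl|\iint\det D\Phi(H)\det DH\,dx\,dt\bigr|$. A determinant is at most the product of the lengths of its columns, so $|\det DH|\le|\nabla_xH|^N|\partial_tH|$. The factor $\det D\Phi$ is bounded on the unit ball, and it vanishes for $|y|\ge\frac12$, because there $D\Phi(y)=D\Pi(y)$ and $D\Pi(y)y=0$.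
\end{proof}

\subsection*{A homotopy in two stages}
The straight segment from $g$ to $f$ is useless in Lemma~\ref{lem:stokes}, since nothing is known about $\nabla g$. We first average $g$ over balls of growing radius $t$, which brings the gradient down to $C/t$. We stop at the scale
\[
T=\frac\delta{16K},
\]
chosen so that, by \eqref{eq:lip},
\begin{equation}\label{eq:flat}
|f(y)-f(x)|\le\tfrac1{16}\qquad\text{whenever }|y-x|<T .
\end{equation}
Below this scale $f$ is almost constant, so any oscillation of $g$ is an oscillation of $h$; beyond it this would be false. At scale $T$ the averaged map has a gradient comparable to that of $f$, and we finish with a straight segment.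

For $0<t\le1$ let
\[
k_t(x,y)=\frac{\zeta(|x-y|/t)}{Z(t)},\qquad Z(t)=\int_{\mathbb S^N}\zeta(|x-y|/t)\,dy,\qquad G(x,t)=\int_{\mathbb S^N}k_t(x,y)g(y)\,dy .
\]
By rotation invariance $Z(t)$ does not depend on $x$, and $Z(t)\ge|B_{t/2}(x)|\ge ct^N$. Thus $k_t(x,y)\,dy$ is a probability measure and
\begin{equation}\label{eq:kernel}
0\le k_t(x,y)\le Ct^{-N}\mathbf 1_{B_t(x)}(y).
\end{equation}
The kernel is smooth in $(x,t)$, because $\zeta$ is constant near $0$. The first derivatives of $\zeta(|x-y|/t)$ in $x$ and $t$ are bounded by $Ct^{-1}\mathbf 1_{B_t(x)}(y)$; hence $|Z'(t)|\le Ct^{N-1}$ and $|\nabla_xk_t|+|\partial_tk_t|\le Ct^{-N-1}\mathbf 1_{B_t(x)}(y)$. Since $|g|=1$ a.e., $G$ is smooth and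
\[
|G|\le1,\qquad|\nabla_xG|+|\partial_tG|\le C/t .
\]
By \eqref{eq:kernel}, $|G(x,t)-\bar g_t(x)|\le\int k_t(x,y)|g(y)-\bar g_t(x)|\,dy\le C\eta_g(t)$. So for small $t_0\in(0,T)$ we have $|\bar g_{t_0}|\ge\frac34$ and $|G(\cdot,t_0)-\bar g_{t_0}|\le\frac14$. The segment from $\bar g_{t_0}(x)$ to $G(x,t_0)$ then stays in $\{|y|\ge\frac12\}$, and $\mathcal D(G(\cdot,t_0))=\deg\Pi\bar g_{t_0}=\deg g$. This is the only use of the hypothesis $g\in\mathrm{VMO}$.

Apply Lemma~\ref{lem:stokes} to $G$ on $[t_0,T]$, and to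
\[
H(x,\lambda)=(1-\lambda)G(x,T)+\lambda f(x),\qquad0\le\lambda\le1,
\]
for which $|H|\le1$, $|\nabla_xH|\le C/T+C/\delta\le C/\delta$ and $|\partial_\lambda H|\le2$. Since $\mathcal D(H(\cdot,0))=\mathcal D(G(\cdot,T))$ and $\mathcal D(H(\cdot,1))=\deg f$,
\begin{equation}\label{eq:two}
|\deg g-\deg f|\le C\int_0^T\frac{|X_t|}{t^{N+1}}\,dt+C\,\frac{|Y|}{\delta^N},
\end{equation}
where
\[
X_t=\{x:|G(x,t)|<\tfrac12\},\qquad Y=\{x:\min_{0\le\lambda\le1}|H(x,\lambda)|<\tfrac12\}
\]
are open sets. It remains to bound each term by $Cm(P)$. In both cases we pass from a lower bound on an average of $|h(y)-h(z)|$ to a lower bound on the measure of $P$ as follows. Since $|h|\le2$, the function $F=|h(y)-h(z)|$ satisfies $0\le F\le4$, so $\int F\,d\mu\le\frac18+4\mu(F\ge\frac18)$ for any probability measure $\mu$, that is,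
\begin{equation}\label{eq:cheb}
\mu\bigl(F\ge\tfrac18\bigr)\ge\tfrac14\Bigl(\int F\,d\mu-\tfrac18\Bigr).
\end{equation}

\subsection*{First stage: scales below $T$}
Let $0<t\le T$ and $x\in X_t$. An average of unit vectors can be short only if the vectors differ. Indeed, for a.e. $y$,
\[
\int k_t(x,z)|g(y)-g(z)|\,dz\ge|g(y)-G(x,t)|\ge1-|G(x,t)|>\tfrac12 .
\]
For $y,z\in B_t(x)$, \eqref{eq:flat} gives $|f(y)-f(z)|\le\frac18$, so $|h(y)-h(z)|\ge|g(y)-g(z)|-\frac18$. With $d\mu=k_t(x,y)k_t(x,z)\,dy\,dz$ we obtain $\int|h(y)-h(z)|\,d\mu\ge\frac38$, and \eqref{eq:cheb} gives $\mu(P)\ge\frac1{16}$. By \eqref{eq:kernel},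
\[
1\le Ct^{-2N}|P\cap B_t(x)^2|\qquad\text{for }x\in X_t .
\]
Integrate in $x$. If $y,z\in B_t(x)$, then $x\in B_t(y)$ and $|y-z|<2t$, so $|X_t|\le Ct^{-2N}\,t^N\,|P\cap\{|y-z|<2t\}|$. By Fubini's theorem,
\[
\int_0^T\frac{|X_t|}{t^{N+1}}\,dt\le C\iint_P\int_{|y-z|/2}^\infty t^{-2N-1}\,dt\,dy\,dz\le C\iint_P\frac{dy\,dz}{|y-z|^{2N}} .
\]
Only \eqref{eq:lip} was used in this stage.

\subsection*{Second stage: the scale $\delta$}
Here the segment passes near $0$ because $h$ is large, not because it oscillates; the maps of Example~\ref{ex:mercator} escape at this point. We use \eqref{eq:onto} as in Proposition~\ref{prop:circle}, with point values of $h$ replaced by an average around $x$ and by a ball of points around $x'$, so as to obtain a set of pairs of substantial measure.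

Let $x\in Y$. For some $\lambda$,
\[
\tfrac12>|f(x)+(1-\lambda)(G(x,T)-f(x))|\ge1-|G(x,T)-f(x)|,
\]
so $|G(x,T)-f(x)|>\frac12$. Let $h_0=\int k_T(x,z)h(z)\,dz$. Then
\[
h_0=G(x,T)-f(x)-\int k_T(x,z)(f(z)-f(x))\,dz,
\]
and \eqref{eq:flat} gives $|h_0|\ge\frac12-\frac1{16}=\frac7{16}$. By \eqref{eq:onto} there is $x'\in B_\delta(x)$ with $f(x')=h_0/|h_0|$. For a.e. $y\in B_T(x')$, by \eqref{eq:hemi}, \eqref{eq:flat} and $|h|\le2$,
\begin{align*}
0\ge f(y)\cdot h(y)&=f(x')\cdot h_0+f(x')\cdot(h(y)-h_0)+(f(y)-f(x'))\cdot h(y)\\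
&\ge|h_0|-|h(y)-h_0|-\tfrac18 .
\end{align*}
Thus $|h(y)-h_0|\ge\frac5{16}$, and therefore $\int k_T(x,z)|h(y)-h(z)|\,dz\ge|h(y)-h_0|\ge\frac5{16}$. By \eqref{eq:cheb} with $d\mu=k_T(x,z)\,dz$, the set $\{z:(y,z)\in P\}$ has $\mu$-measure at least $\frac14(\frac5{16}-\frac18)=\frac3{64}$, so by \eqref{eq:kernel}
\[
|\{z\in B_T(x):(y,z)\in P\}|\ge cT^N\qquad\text{for a.e. }y\in B_T(x').
\]
Both $B_T(x)$ and $B_T(x')$ lie in $B_{2\delta}(x)$, and $|B_T(x')|\ge cT^N$. Integrating in $y$ and recalling that $T=\delta/(16K)$,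
\[
|P\cap B_{2\delta}(x)^2|\ge c\,\delta^{2N}\qquad\text{for }x\in Y .
\]
Integrate in $x$. If $y,z\in B_{2\delta}(x)$, then $x\in B_{2\delta}(y)$ and $1\le(4\delta)^{2N}|y-z|^{-2N}$, so
\[
c\,\delta^{2N}|Y|\le C\delta^N(4\delta)^{2N}\iint_P\frac{dy\,dz}{|y-z|^{2N}},
\]
that is, $\delta^{-N}|Y|\le Cm(P)$. The powers of $\delta$ cancel because the scale in \eqref{eq:onto} and the scale $T$ dictated by \eqref{eq:lip} differ by the fixed factor $16K$. Inserting the two bounds in \eqref{eq:two} proves Proposition~\ref{prop:key}. \qed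

\section{Interpolation and the proof of the theorem}\label{sec:end}

On $P$ we have $1\le8^q|h(y)-h(z)|^q$ for every $q$, so \eqref{eq:m} and Proposition~\ref{prop:key} give
\begin{equation}\label{eq:q}
|\deg g-\deg f|\le C\,8^q\,|h|_{W^{N/q,q}}^q\qquad\text{for every }q>N .
\end{equation}
For $p\le N$ the seminorm involves derivatives. Since $h$ is bounded, we can interpolate between $W^{N/p,p}$ and $L^\infty$ to reach $W^{N/q,q}$ with $q>N$. The interpolation inequality is stated for full norms, and a Poincar\'e inequality brings us back to the seminorm.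

We first recall how $W^{s,p}(\mathbb S^N)$ relates to the spaces on a ball. Let $\psi_1,\psi_2:B\to\mathbb S^N$ be the two stereographic parametrizations restricted to a ball $B\subset\mathbb R^N$ so large that the images cover $\mathbb S^N$. For either convention (a), (b), the components of $(D^ju)\circ\psi_i$ are linear combinations, with coefficients smooth on $\overline B$, of the derivatives $\partial^\alpha(u\circ\psi_i)$ with $|\alpha|\le j$, and conversely. For (a) this is the chain rule; for (b) it follows by induction from the fact that, in a chart, the components of $\nabla^ju$ are the derivatives of order $j$ plus terms of lower order. Multiplication by a smooth function is bounded on $W^{\sigma,p}(B)$, and $W^{1,p}(B)\subset W^{\sigma,p}(B)$ for $0<\sigma<1$. The maps $\psi_i$ are bi-Lipschitz on $B$ with Jacobians bounded above and below. Finally, if $\lambda>0$ is a Lebesgue number of the cover, pairs with $|y-z|<\lambda$ lie in a common $\psi_i(B)$, while pairs with $|y-z|\ge\lambda$ contribute at most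 $C\|v\|_{L^p}^p$ to the Gagliardo integral of a function $v$. Altogether,
\begin{equation}\label{eq:charts}
c\,\|u\|_{W^{s,p}(\mathbb S^N)}\le\sum_{i=1,2}\|u\circ\psi_i\|_{W^{s,p}(B)}\le C\,\|u\|_{W^{s,p}(\mathbb S^N)}
\end{equation}
for every $s>0$ and $1\le p<\infty$, with constants depending on $N,s,p$. In particular $W^{s,p}(\mathbb S^N)$ is complete, and the embeddings $W^{k+\sigma,p}\subset W^{k,p}$ for $0<\sigma<1$ and $W^{k,p}\subset W^{k-1,p}$ are compact, as they are on $B$.

\begin{lemma}\label{lem:P}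
Let $1\le p\le N$ and $s=N/p\ge1$. Then $\|u-\bar u\|_{W^{s,p}}\le C|u|_{W^{s,p}}$ for all $u\in W^{s,p}(\mathbb S^N;\mathbb R^{N+1})$, where $\bar u$ is the mean of $u$ over $\mathbb S^N$.
\end{lemma}

\begin{proof}
Here $k\ge1$, so the seminorm does not see additive constants. If the inequality fails, there are $u_n$ with $\bar u_n=0$, $\|u_n\|_{W^{s,p}}=1$ and $|u_n|_{W^{s,p}}\to0$. Let $l=k$ if $\sigma>0$ and $l=k-1$ if $\sigma=0$, so that $\|v\|_{W^{s,p}}\le\sum_{j\le l}\|D^jv\|_{L^p}+2|v|_{W^{s,p}}$. By compactness a subsequence converges in $W^{l,p}$; it is then a Cauchy sequence in $W^{s,p}$, and its limit $u$ has $\bar u=0$, $\|u\|_{W^{s,p}}=1$ and $|u|_{W^{s,p}}=0$. We reach a contradiction by showing that $|u|_{W^{s,p}}=0$ forces $u$ to be constant. The hypothesis says that $D^ku$ equals a.e. a constant $k$-linear map $\Theta$ (with $\Theta=0$ if $\sigma=0$).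

\emph{Convention (a).} As $D^kU$ is homogeneous of degree $-k$, we have $D^kU(x)=|x|^{-k}\Theta$ on $\mathbb R^{N+1}\setminus\{0\}$, so $U$ is smooth there. For $x\in\mathbb S^N$, $\Theta(x,\dots,x)=\frac{d^k}{dr^k}U(rx)|_{r=1}=0$. Since $\Theta$ is symmetric, polarization gives $\Theta=0$. So $U$ is a polynomial on the connected set $\mathbb R^{N+1}\setminus\{0\}$; it is bounded, hence constant.

\emph{Convention (b).} The map $\Theta$ vanishes when a.e. $x\in\mathbb S^N$ is inserted in a slot. Such $x$ span $\mathbb R^{N+1}$, so $\Theta=0$ and $\nabla^ku=0$. In a chart this reads $\partial^\alpha u=\sum_{|\beta|<k}a_{\alpha\beta}\,\partial^\beta u$ for $|\alpha|=k$, with smooth $a_{\alpha\beta}$. If $u\in W^{j,p}$ with $j\ge k$, the right side lies in $W^{j-k+1,p}$, so $u\in W^{j+1,p}$; hence $u$ is smooth. Along a great circle $\gamma$ parametrized by arclength, $\dot\gamma$ is parallel, so $\frac{d^k}{dt^k}u(\gamma(t))=\nabla^ku(\dot\gamma,\dots,\dot\gamma)=0$. Thus $u\circ\gamma$ is a periodic polynomial, hence constant,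 and any two points of $\mathbb S^N$ lie on a great circle.
\end{proof}

The interpolation inequality is a case of the following theorem of Brezis and Mironescu \cite{BM}. Let $\Omega\subset\mathbb R^N$ be a bounded Lipschitz domain, $0\le s_1\le s_2$, $1\le p_1,p_2\le\infty$, $0<\theta<1$, and let $s_0=\theta s_1+(1-\theta)s_2$, $\frac1r=\frac\theta{p_1}+\frac{1-\theta}{p_2}$. Then
\begin{equation}\label{eq:BM}
\|u\|_{W^{s_0,r}(\Omega)}\le C\|u\|_{W^{s_1,p_1}(\Omega)}^{\theta}\|u\|_{W^{s_2,p_2}(\Omega)}^{1-\theta}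
\end{equation}
holds unless $s_2\ge1$ is an integer, $p_2=1$ and $s_2-s_1\le1-\frac1{p_1}$.

\begin{lemma}\label{lem:GN}
Let $N\ge2$, $1\le p\le N$ and $q=N+1$. For all bounded $u\in W^{N/p,p}(\mathbb S^N;\mathbb R^{N+1})$,
\[
\|u\|_{W^{N/q,q}}\le C\,\|u\|_{W^{N/p,p}}^{p/q}\,\|u\|_{L^\infty}^{1-p/q}.
\]
\end{lemma}

\begin{proof}
Take $(s_1,p_1)=(0,\infty)$, $(s_2,p_2)=(N/p,p)$ and $1-\theta=p/q\in(0,1)$, so that $s_0=N/q$ and $r=q$. The exceptional case would require $p=1$ and $s_2=N\le1$, which is excluded by $N\ge2$. Apply \eqref{eq:BM} on $B$ to the components of $u\circ\psi_i$, and use \eqref{eq:charts} on both sides.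
\end{proof}

\begin{remark}
The pair $N=p=1$ is the exceptional case of \eqref{eq:BM}, and there $m(P)$ is not controlled by $\|h'\|_{L^1}$ for bounded $h$. Let $h:\mathbb S^1\to[0,1]$ be smooth, equal to $0$ at $e^{i\alpha}$ for $-1\le\alpha\le0$, equal to $1$ for $\varepsilon\le\alpha\le1$, and monotone on the two remaining arcs. Then $\|h'\|_{L^1}=2$, while $m(P)\ge\int_\varepsilon^1\!\int_{-1}^0(\beta-\alpha)^{-2}\,d\alpha\,d\beta=\log\frac{1+\varepsilon}{2\varepsilon}$. This is why Proposition~\ref{prop:circle} is needed as a separate statement.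
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $d_1\in\mathbb Z$ and let $f$ be given by Lemma~\ref{lem:f} with $d=d_1$ and some admissible $\delta$; the constant $K$ depends only on $N$. Let $g\in W^{N/p,p}(\mathbb S^N;\mathbb S^N)$ and $h=g-f$, which lies in $W^{N/p,p}$ because $f$ is smooth. We show that
\begin{equation}\label{eq:final}
|\deg g-d_1|\le C_0\,|h|_{W^{N/p,p}}^p
\end{equation}
with $C_0$ depending only on $N$ and $p$. The following three cases cover all $(N,p)$.

If $p>N$, \eqref{eq:final} is \eqref{eq:q} with $q=p$.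

If $N\ge2$ and $1\le p\le N$, let $q=N+1$. Since $|h|\le2$, we have $|h-\bar h|\le4$, and Lemmas~\ref{lem:GN} and~\ref{lem:P} give
\[
|h|_{W^{N/q,q}}=|h-\bar h|_{W^{N/q,q}}\le C\,\|h-\bar h\|_{W^{N/p,p}}^{p/q}\,4^{1-p/q}\le C\,|h|_{W^{N/p,p}}^{p/q}.
\]
Raising this to the power $q$ and using \eqref{eq:q} yields \eqref{eq:final}.

If $N=p=1$, \eqref{eq:final} is Proposition~\ref{prop:circle}.

The first assertion follows with $C'=C_0^{-1/p}$. For this $f$ and any $d_2$, the infimum of $|f-g|_{W^{N/p,p}}$ over $g\in\mathcal E_{d_2}$ is at least $C'|d_1-d_2|^{1/p}$, which gives the lower bound for $\operatorname{Dist}_{W^{N/p,p}}(\mathcal E_{d_1},\mathcal E_{d_2})$ and hence for the Hausdorff distance.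
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM}
H.~Brezis and P.~Mironescu, Ann. Inst. H. Poincar\'e Anal. Non Lin\'eaire \textbf{35} (2018).

\bibitem{BMS}
H.~Brezis, P.~Mironescu and I.~Shafrir, \emph{Distances between homotopy classes of $W^{s,p}(\mathbb S^N;\mathbb S^N)$}, arXiv:1606.04687 (2016).

\end{thebibliography}
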